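# Pairs of skew lines in $\mathbb P^4$ and CI-liaison: the spanning hyperplane is an invariant

## A first guess: one class for all pairs of skew lines

Two skew lines in $\mathbb P^4$ span a hyperplane. A linear change of coordinates carries any pair of skew lines to any other pair, so nothing intrinsic distinguishes them. If $C$ and $C'$ are two such pairs, with spans $H$ and $H'$, can we pass from $C$ to $C'$ by linking through complete intersections? The answer that one would first guess is yes, whatever $H$ and $H'$ are. To test this guess we need precise words.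

Let $k$ be an algebraically closed field of any characteristic, $n\ge 3$, $R=k[x_0,\dots,x_n]$, $\mathfrak m=(x_0,\dots,x_n)$, and $c=n-1$. A *curve* will mean an equidimensional, locally Cohen–Macaulay closed subscheme $V\subset\mathbb P^n$ of codimension $c$ without embedded components. Its ideal $I_V\subset R$ is homogeneous and saturated, so $\mathfrak m$ is not an associated prime of $R/I_V$, and $\operatorname{depth}R/I_V\ge 1$. A complete intersection $X$ of codimension $c$ has $I_X$ generated by a homogeneous regular sequence of length $c$. All ideals, modules and Hom modules below are graded.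

**Definition 1 (CI-liaison).** Curves $V_1,V_2$ are *directly CI-linked* by a complete intersection $X$ of codimension $c$ if $I_X\subseteq I_{V_1}\cap I_{V_2}$, $I_X:I_{V_1}=I_{V_2}$ and $I_X:I_{V_2}=I_{V_1}$. *CI-liaison* is the equivalence relation generated by direct CI-links. *G-liaison* is defined in the same way, with $X$ allowed to be any arithmetically Gorenstein subscheme of codimension $c$.

Here is a link that will be our running example. In $\mathbb P^3$ with coordinates $x,y,z,w$, let $I=(x,y)\cap(z,w)=(xz,xw,yz,yw)$, a pair of skew lines, and $J=(x,w)\cap(y,z)=(xy,xz,yw,zw)$, another pair. The ideal $I_X=(xz,yw)$ is a complete intersection, and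
$$(xz,yw)=(x,y)\cap(z,w)\cap(x,w)\cap(y,z)=I\cap J .$$
Since $J$ is radical and no prime component of $J$ contains $I$, we have $I_X:I=(I\cap J):I=J:I=J$, and likewise $I_X:J=I$. So the two pairs are directly linked.

Now the tests. In $\mathbb P^3$ the guess is right: any two pairs of skew lines are CI-linked, as we shall prove. More generally it is right in $\mathbb P^n$ when $H=H'$. Now let $C$ and $C'$ be *directly* linked by $X$, with generators of $I_X$ of degrees $d_1,\dots,d_{c}$. Degrees add up in a link, so $d_1\cdots d_{n-1}=\deg C+\deg C'=4$. At most two of the $d_i$ exceed $1$, so $I_X$ contains at least $n-3$ independent linear forms. They vanish on $C$ and on $C'$. But the linear forms vanishing on a pair of skew lines form a space of dimension exactly $n-3$, so $H=H'$. One link therefore never changes the span. A chain of links may pass through curves of large degree, though, and this count says nothing about such chains.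

For Gorenstein links the guess is right in $\mathbb P^4$: it is known (Hartshorne; Lesperance) that any two sets of two skew lines in $\mathbb P^4$ lie in the same G-liaison class. For CI-links, the notes of J. Migliore and U. Nagel, "Liaison and Related Topics: Notes from the Torino Workshop/School", arXiv:math/0205161 (2002), contain the conjecture that the class of $C$ is that of $C'$ if and only if $H=H'$. We prove it, so the first guess is false.

**Theorem 2.** Let $k=\bar k$ and $n\ge3$, and let $C,C'\subset\mathbb P^n$ be two sets of two skew lines, spanning the $3$-dimensional linear subspaces $H,H'$. Then $C$ and $C'$ are in the same CI-liaison class if and only if $H=H'$.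

The case $n=4$ is the conjecture. In that case, since complete intersections are arithmetically Gorenstein, the single G-liaison class that contains all pairs of skew lines in $\mathbb P^4$ contains infinitely many CI-liaison classes, and those that contain pairs of skew lines are in bijection with the hyperplanes.

## Pairs with the same span: moving lines along quadrics

We prove the "if" part. The tool is a quadric surface, whose two rulings are exchanged by a link.

**Lemma 3.** Let $Q\subset\mathbb P^3$ be a smooth quadric, $L_1,L_2$ distinct lines of one ruling and $M_1,M_2$ distinct lines of the other. Then $A=L_1\cup L_2$ and $B=M_1\cup M_2$ are directly CI-linked. Hence any two pairs of lines in the same ruling of $Q$ are joined by two direct links.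

*Proof.* The reduced divisor $L_1+L_2+M_1+M_2$ on $Q$ has type $(2,2)$. Since $H^0(\mathcal O_{\mathbb P^3}(2))\to H^0(\mathcal O_Q(2))$ is onto, this divisor is $Q\cap Q'$ for a quadric $Q'$. So $X=Q\cap Q'$ is a reduced complete intersection, and $I_X=I_A\cap I_B$. As $I_B$ is radical and no component of $B$ lies in $A$, we get $I_X:I_A=I_B:I_A=I_B$, and symmetrically $I_X:I_B=I_A$. For the last claim, link a pair of the first ruling to a pair $B$ of the other ruling, and $B$ to the second pair of the first ruling. $\square$

**Proposition 4.** If $H=H'$, then $C$ and $C'$ are in the same CI-liaison class. Moreover, every pair $C$ of skew lines spanning $H$ is directly CI-linked to another pair $D$ of skew lines spanning $H$.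

*Proof.* **Step 1: reduce to $\mathbb P^3$.** Let $E$ be the space of linear forms vanishing on $H$, with $\dim E=n-3$. If $(f,g)$ is a complete intersection in $H\cong\mathbb P^3$ that links $D$ to $D'$ in $H$, then $(E,f,g)$ is a complete intersection of codimension $c$ that links $D$ to $D'$ in $\mathbb P^n$: all ideals in question contain $(E)$, so the colons can be computed modulo $(E)$. So we may work in $\mathbb P^3$.

**Step 2: replace one line at a time.** Recall that three pairwise skew lines of $\mathbb P^3$ lie in one ruling of a smooth quadric. So if $L,L',N$ are pairwise skew, Lemma 3 gives $L\cup L'\sim L\cup N$, where $\sim$ means "same CI-liaison class". Let $C=L_1\cup L_2$ and $C'=L_1'\cup L_2'$. The lines that meet a given line form a proper closed subset of the Grassmannian of lines. So there is a line $N$ skew to $L_1,L_2,L_1',L_2'$, and a line $N'$ skew to these four lines and to $N$. Apply the remark to the triples $(L_1,L_2,N)$, $(L_1,N,N')$, $(N,N',L_1')$, $(N,L_1',L_2')$: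
$$L_1\cup L_2\sim L_1\cup N\sim N\cup N'\sim N\cup L_1'\sim L_1'\cup L_2' .$$

**Step 3: the last claim.** Choose a third line in $H$ skew to both lines of $C$ and the smooth quadric with these three lines in one ruling. Lemma 3 links $C$ to a pair $D$ in the other ruling, and Step 1 carries the link to $\mathbb P^n$. $\square$

## Cutting with a linear space of codimension two

For the converse we need a quantity that links preserve and that sees $H$. The usual one is the module $\bigoplus_d H^1(\mathbb P^n,\mathcal I_C(d))$, which is unchanged up to shift by an even number of CI-links. For two skew lines, write $A=R/I_C$ and $A_i=R/I_{L_i}$. Since $I_{L_1}+I_{L_2}=\mathfrak m$, there is an exact sequence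
$$0\to A\to A_1\oplus A_2\to k\to 0, \tag{1}$$
and $A_1\oplus A_2=\bigoplus_dH^0(\mathcal O_C(d))$. So the module is $k$ in degree $0$ for every pair. As an $R$-module, $k$ does not see $H$.

A second natural attempt is to cut with general linear forms until the rings become Artinian, and to follow the linear forms in the ideal there. Fix a $2$-dimensional space $\Lambda=\langle\ell_1,\ell_2\rangle\subset R_1$ and put $\bar R=R/(\Lambda)$, a polynomial ring in $c$ variables, with maximal ideal $\bar{\mathfrak m}$. A bar denotes images in $\bar R$. In the running example take $\Lambda=\langle x-z,\ y-w\rangle$, so $\bar R=k[x,y]$. The line $Z(\Lambda)$ misses all four lines of $X$, and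
$$\bar I=\bar J=(x^2,xy,y^2),\qquad \bar I_X=(x^2,y^2).$$
In $\bar R/\bar I_X$ the socle is spanned by $xy$, so $\bar I_X:\bar J=(x,y)$. This is not $\bar I$; it is larger by a two-dimensional space. Here the approach stops: $R/I$ is not Cohen–Macaulay, and the bar does not commute with colons.

What saves the approach is to follow two ideals, $\bar I$ and $\bar I_X:\bar J$. The second must be described by $I$ alone, because in a chain of links each curve takes part in two links, with different $X$.

**Definition 5.** For a curve with ideal $I$ let $\omega=\operatorname{Ext}^c_R(R/I,R)$ and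
$$I_0:=\bar I,\qquad I_2:=\{r\in R:\ r\cdot\mathrm{id}_\omega\in\Lambda\cdot\operatorname{End}_R(\omega)\}/(\Lambda)\subseteq\bar R .$$

The set in braces is a homogeneous ideal that contains $\Lambda$. Since $I\omega=0$, it contains $I$. So $I_0\subseteq I_2$, and both depend only on $I$ and $\Lambda$. For a single line $L$ that misses $Z(\Lambda)$, we have $\omega\cong (R/I_L)(c)$ and $\operatorname{End}_R(\omega)=R/I_L$, whose quotient by $\Lambda$ is $k$. So $I_2=\bar{\mathfrak m}$. Also $I_0=\bar{\mathfrak m}$, because $(I_L)_1\oplus\Lambda=R_1$. The two ideals agree there; for skew lines they will not.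

We recall three facts. If $X$ is a complete intersection of codimension $c$ with $I_X\subseteq I$, then up to a shift $\operatorname{Ext}^c_R(R/I,R)\cong\operatorname{Hom}_R(R/I,R/I_X)$ (Bruns–Herzog, *Cohen–Macaulay rings*, Lemma 1.2.4). If $S$ is Gorenstein and $M$ is a maximal Cohen–Macaulay $S$-module, then $\operatorname{Ext}^1_S(M,S)=0$ (same book, Theorem 3.3.10). If $B$ is an Artinian Gorenstein quotient $\bar R/\mathfrak b$, then $B$ is injective over itself, its socle is one-dimensional, and $\mathfrak b:(\mathfrak b:K)=K$ for every ideal $K\supseteq\mathfrak b$.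

**Lemma 6.** Let $I,J$ be ideals of curves directly linked by a complete intersection $X$, and let $\ell_1,\ell_2$ be a regular sequence on $S=R/I_X$. Then $\bar I_X:\bar J=I_2$ and $\bar I_X:\bar I=J_2$. Consequently
$$(J_0,J_2)=(\bar I_X:I_2,\ \bar I_X:I_0). \tag{2}$$

*Proof.* **Step 1: express $I_2$ through $J$.** The ring $S$ is Gorenstein of dimension $2$. Put $\mathfrak j=J/I_X$. As $J=I_X:I$, we have $\mathfrak j=0:_SI\cong\operatorname{Hom}_S(R/I,S)$, which is $\omega$ up to a shift. Let $\iota:\mathfrak j\to S$ be the inclusion. Consider $\operatorname{End}_S(\mathfrak j)\to\operatorname{Hom}_S(\mathfrak j,S)$, $f\mapsto\iota f$. It is injective. It is surjective: since $I\mathfrak j=0$, the image of any $g:\mathfrak j\to S$ is killed by $I$, hence lies in $0:_SI=\mathfrak j$. This bijection is linear and sends $r\cdot\mathrm{id}$ to $r\iota$. So $\bar r\in I_2$ if and only if $r\iota\in\Lambda\operatorname{Hom}_S(\mathfrak j,S)$.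

**Step 2: show that $\operatorname{Hom}_S(\mathfrak j,S)/\Lambda\operatorname{Hom}_S(\mathfrak j,S)$ injects into $\operatorname{Hom}_S(\mathfrak j,\bar S)$, where $\bar S=\bar R/\bar I_X$.** In $0\to\mathfrak j\to S\to R/J\to0$ we have $\operatorname{depth}S=2$ and $\operatorname{depth}R/J\ge1$. So $\operatorname{depth}\mathfrak j\ge 2$: the module $\mathfrak j$ is maximal Cohen–Macaulay over $S$, and $\operatorname{Ext}^1_S(\mathfrak j,S)=0$. Apply $\operatorname{Hom}_S(\mathfrak j,-)$ to $0\to S\xrightarrow{\ell_1}S\to S/\ell_1S\to0$ to get
$$\operatorname{Hom}_S(\mathfrak j,S)/\ell_1\operatorname{Hom}_S(\mathfrak j,S)\cong\operatorname{Hom}_S(\mathfrak j,S/\ell_1S).$$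
Apply it to $0\to S/\ell_1S\xrightarrow{\ell_2}S/\ell_1S\to\bar S\to0$: the quotient of $\operatorname{Hom}_S(\mathfrak j,S/\ell_1S)$ by $\ell_2$ injects into $\operatorname{Hom}_S(\mathfrak j,\bar S)$. Combine the two.

**Step 3: conclude.** Under this injection the class of $r\iota$ becomes the map $j\mapsto\bar r\,\bar j$, which is zero if and only if $\bar r\bar J\subseteq\bar I_X$. So $I_2=\bar I_X:\bar J$. By symmetry $J_2=\bar I_X:\bar I=\bar I_X:I_0$. Finally, $\bar S$ is Artinian Gorenstein, so $\bar I_X:I_2=\bar I_X:(\bar I_X:\bar J)=\bar J=J_0$. $\square$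

**Lemma 7.** Let $C=L_1\cup L_2$ be two skew lines, $E=(I_C)_1$ (so $\dim E=n-3$), and suppose that $Z(\Lambda)\cap L_i=\emptyset$ for $i=1,2$. Then $E\to\bar E\subset\bar R_1$ is bijective, $\dim\bar R_1/\bar E=2$, and for $I=I_C$
$$I_0=(\bar E)+\bar{\mathfrak m}^2,\qquad I_2=\bar{\mathfrak m}.$$

*Proof.* **Step 1: compute $I_0$.** The spaces $(I_{L_i})_1$ have dimension $n-1$. They span $R_1$ because the lines are disjoint, so their intersection $E$ has dimension $2(n-1)-(n+1)=n-3$. Choose $U_i$ with $(I_{L_i})_1=E\oplus U_i$. Then $\dim U_i=2$ and $R_1=E\oplus U_1\oplus U_2$. Modulo $(E)$ the ideals $(U_1)$ and $(U_2)$ are generated by disjoint sets of variables, so their intersection is their product, and $I_C=(E)+(U_1)(U_2)$.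

The hypothesis says that $\Lambda+E+U_i=R_1$, and by dimensions $R_1=\Lambda\oplus E\oplus U_i$ for $i=1,2$. Hence $E$ injects into $\bar R_1$, the space $\bar R_1/\bar E$ has dimension $(n-1)-(n-3)=2$, and each $U_i\to\bar R_1/\bar E$ is an isomorphism. So modulo $(\bar E)$ the products in $U_1U_2$ span all products of two linear forms, and $\bar I_C=(\bar E)+\bar{\mathfrak m}^2$.

**Step 2: compute $\omega$ and $I_2$.** In (1), $\operatorname{Ext}^c_R(k,R)=\operatorname{Ext}^{c+1}_R(k,R)=0$, as $\operatorname{depth}R=c+2$. So $\omega\cong\operatorname{Ext}^c_R(A_1\oplus A_2,R)\cong A_1(c)\oplus A_2(c)$. For $i\ne j$ we have $\operatorname{Hom}_R(A_i,A_j)=0$: the image of $1$ is killed by $I_{L_i}\not\subseteq I_{L_j}$, and $A_j$ is a domain. So $\operatorname{End}_R(\omega)=A_1\times A_2$. Since $R_1=\Lambda\oplus (I_{L_i})_1$, the space $\Lambda$ generates the irrelevant ideal of the two-variable polynomial ring $A_i$. So $\operatorname{End}_R(\omega)/\Lambda\operatorname{End}_R(\omega)=k\times k$. The class of $r$ there is its constant term, twice. It is zero if and only if $r\in\mathfrak m$, so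 $I_2=\bar{\mathfrak m}$. $\square$

So the cut remembers $\bar E$ in $I_0$, and (2) tells us how the pair $(I_0,I_2)$ moves under a link. From here on everything happens inside $\bar R$.

## Flag pairs and the operation $*$

**Definition 8.** A *flag pair* is a pair $P=(I_0\subset I_2)$ of homogeneous ideals of finite colength in $\bar R$ with $I_2/I_0\cong k(-t)^2$ for some $t$. For an ideal $\mathfrak b\subseteq I_0$ generated by a homogeneous regular sequence of length $c$, put $P*\mathfrak b=(\mathfrak b:I_2\ \subset\ \mathfrak b:I_0)$.

In a flag pair $I_2\ne\bar R$: otherwise the cyclic module $\bar R/I_0$ would be isomorphic to $k(-t)^2$. So both ideals are $\bar{\mathfrak m}$-primary.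

As an example, let $c=2$, $\bar R=k[x,y]$, $P=(\bar{\mathfrak m}^2\subset\bar{\mathfrak m})$, so $t=1$. For $\mathfrak b=(x^2,y^2)$ we have $\mathfrak b:\bar{\mathfrak m}=\bar{\mathfrak m}^2$ and $\mathfrak b:\bar{\mathfrak m}^2=\bar{\mathfrak m}$, so $P*\mathfrak b=P$. For $\mathfrak b=(x^3,y^2)$ the socle of $\bar R/\mathfrak b$ is spanned by $x^2y$, and $P*\mathfrak b=((x^3,x^2y,y^2)\subset\bar{\mathfrak m}^2)$. The quotient has basis $x^2,xy$, so it is $k(-2)^2$.

**Lemma 9.** $P*\mathfrak b$ is a flag pair, $\mathfrak b\subseteq\mathfrak b:I_2$, and $(P*\mathfrak b)*\mathfrak b=P$.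

*Proof.* The ring $B=\bar R/\mathfrak b$ is Artinian Gorenstein; let $\sigma$ be its socle degree. Apply the exact functor $\operatorname{Hom}(-,B)$ to the sequence of $B$-modules $0\to I_2/I_0\to\bar R/I_0\to\bar R/I_2\to0$. As $\operatorname{Hom}(\bar R/K,B)=(\mathfrak b:K)/\mathfrak b$, this gives
$$(\mathfrak b:I_0)/(\mathfrak b:I_2)\cong\operatorname{Hom}(k(-t)^2,B)\cong k(t-\sigma)^2 .$$
Both colons contain $\mathfrak b$, so they have finite colength, and $P*\mathfrak b$ is a flag pair. The last claim is the double annihilator property. $\square$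

What do two consecutive operations $*$ preserve? Take first the case in which the two complete intersections share all generators but one.

**Lemma 10.** Let $P=(J_0\subset J_2)$ be a flag pair, and let $\mathfrak b,\mathfrak b'\subseteq J_0$ be generated by homogeneous regular sequences $a_1,\dots,a_{c-1},f$ and $a_1,\dots,a_{c-1},f'$. Put $\mathfrak a=(a_1,\dots,a_{c-1})$. Then, up to a degree shift, there is an isomorphism of modules $(\mathfrak b:J_0)/\mathfrak a\to(\mathfrak b':J_0)/\mathfrak a$ that carries $(\mathfrak b:J_2)/\mathfrak a$ onto $(\mathfrak b':J_2)/\mathfrak a$.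

*Proof.* Let $T=\bar R/\mathfrak a$; then $f,f'$ are nonzerodivisors on $T$. Let $J$ be $J_0$ or $J_2$; in both cases $f,f'\in J$. If $p\in(\mathfrak b:J)/\mathfrak a$, then $f'p\in fT$, so $f'p=fp'$ for a unique $p'\in T$. For $j\in J$ write $pj=fy$ in $T$. Then $fp'j=f'pj=ff'y$, so $p'j=f'y$. Hence $p'\in(\mathfrak b':J)/\mathfrak a$. The map $p\mapsto p'$ is linear and of degree $\deg f'-\deg f$. Exchanging the roles of $f$ and $f'$ gives the inverse map. The rule is the same for $J_0$ and $J_2$. $\square$

So we want a quantity attached to a pair of modules $N_0\subset N_2$, with $N_2/N_0\cong k(-t)^2$, with three properties: it depends only on the isomorphism class of the pair up to shift; it is the same for $(I_2,I_0)$ and for $(I_2/\mathfrak a,I_0/\mathfrak a)$; and on the pair $((F)+\bar{\mathfrak m}^2\subset\bar{\mathfrak m})$, with $F\subset\bar R_1$ of codimension $2$, it gives $F$.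

## Linear forms detected by alternating syzygies

A sensible first try is $\mathcal D_1(N_2,N_0)=\{\ell\in\bar R_1:\ \ell N_2\subseteq\bar{\mathfrak m}N_0\}$. It has the first property. It has the third: if $\ell\in F$, then $\ell\bar{\mathfrak m}\subseteq\bar{\mathfrak m}F$; conversely, if $\ell\bar{\mathfrak m}\subseteq\bar{\mathfrak m}N_0$ with $N_0=(F)+\bar{\mathfrak m}^2$, take a linear form $g\notin F$; in degree $2$ we get $\ell g\in\bar R_1F$, and since $(F)$ is prime, $\ell\in F$.

The second property fails. Let $c=3$, $\bar R=k[e,y_1,y_2]$, $F=\langle e\rangle$, $I_2=\bar{\mathfrak m}$, $I_0=(e)+\bar{\mathfrak m}^2$, and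
$$a_1=y_1^2+ey_2,\qquad a_2=y_1y_2+e^2 .$$
The form $a_1$ is irreducible (it has degree $1$ in $e$, with coprime coefficients $y_2$ and $y_1^2$) and does not divide $a_2$. So $a_1,a_2$ is a regular sequence in $I_0$. Modulo $\mathfrak a=(a_1,a_2)$ we have $y_1\cdot y_1\equiv-ey_2$, $y_1\cdot y_2\equiv-e^2$, and $y_1\cdot e\in\bar{\mathfrak m}I_0$. So $y_1\in\mathcal D_1(I_2/\mathfrak a,I_0/\mathfrak a)$, although $y_1\notin F$. Dividing by $\mathfrak a$ has created new relations.

What do the true relations for $e$ have that these new ones lack? If $g_1,g_2$ are linear forms and $h\in F$, then $hg_2-g_2h=0$ and $-hg_1+g_1h=0$ are two rows of the Koszul relations of $g_1,g_2,h$, and the matrix of these relations is *alternating*. Recall that a square matrix $M$ is alternating if $M_{ii}=0$ and $M_{ij}=-M_{ji}$. If we complete the false relations to an alternating matrix,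
$$\begin{pmatrix}0&y_1&e\\-y_1&0&-y_2\\-e&y_2&0\end{pmatrix}\begin{pmatrix}y_1\\y_2\\e\end{pmatrix}=\begin{pmatrix}a_2\\-a_1\\y_2^2-ey_1\end{pmatrix},$$
then the third row fails: $y_2^2-ey_1\notin\mathfrak a$, since the degree-$2$ part of $\mathfrak a$ is spanned by $a_1$ and $a_2$, which have no term $y_2^2$. So we require a complete alternating matrix of relations. Such a matrix satisfies $\sum_{i,j}M_{ij}g_ig_j=0$ identically, in every characteristic, for all ring elements $g_i$. This identity is what will let us lift relations from $I_2/\mathfrak a$ to $I_2$.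

**Definition 11.** Let $N_0\subset N_2$ be graded $\bar R$-modules with $N_2/N_0\cong k(-t)^2$. Let $\mathcal D(N_2,N_0)\subseteq\bar R_1$ be the set of linear forms $\ell$ for which there exist

* $r\ge2$, homogeneous $n_1,n_2\in(N_2)_t$ that map to a basis of $N_2/N_0$, and homogeneous $n_3,\dots,n_r\in N_0$ with assigned degrees $t_3,\dots,t_r$ (set $t_1=t_2=t$);
* an alternating $r\times r$ matrix $M$ over $\bar R$, with $M_{ij}$ homogeneous of degree $2t+1-t_i-t_j$,

such that
$$M_{12}=\ell\quad\text{and}\quad\sum_jM_{ij}n_j=0\ \text{ for all }i. \tag{3}$$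
For a flag pair $P=(I_0\subset I_2)$ put $\mathcal D(P)=\mathcal D(I_2,I_0)$.

The degrees are assigned because $n_j=0$ is allowed. By definition $\mathcal D$ is invariant under isomorphisms of pairs of modules, also up to a common degree shift: the degrees $2t+1-t_i-t_j$ do not change when $t$ and all $t_i$ move by the same amount. This is the first property. The next lemma is the second.

**Lemma 12.** Let $I_0\subset I_2$ be homogeneous ideals of $\bar R$ with $I_2/I_0\cong k(-t)^2$, and let $\mathfrak a$ be generated by a homogeneous regular sequence $a_1,\dots,a_q\in I_0$. Then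
$$\mathcal D(I_2,I_0)=\mathcal D(I_2/\mathfrak a,\,I_0/\mathfrak a).$$

*Proof.* "$\subseteq$": the images modulo $\mathfrak a$ of data for $(I_2,I_0)$ are data for the quotient pair.

"$\supseteq$": let $n_i,M$ be data for $(I_2/\mathfrak a,I_0/\mathfrak a)$ with $M_{12}=\ell$.

**Step 1: lift, and record the errors.** Lift the $n_i$ to homogeneous $g_i$ of degree $t_i$, with $g_1,g_2\in I_2$ and $g_j\in I_0$ for $j\ge3$. Then
$$\sum_jM_{ij}g_j=\sum_pu_{ip}a_p, \tag{4}$$
with $u_{ip}\in\bar R$ homogeneous of degree $2t+1-t_i-\deg a_p$.

**Step 2: use that $M$ is alternating.** Multiply (4) by $g_i$ and sum over $i$. The left side becomes $\sum_{i,j}M_{ij}g_ig_j=0$. So with $y_p:=\sum_iu_{ip}g_i$, homogeneous of degree $2t+1-\deg a_p$, we get $\sum_py_pa_p=0$. All syzygies of a regular sequence are Koszul syzygies, so there is an alternating matrix $w$ with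
$$y_p=\sum_{p'}w_{pp'}a_{p'},\qquad w_{pp'}\ \text{homogeneous of degree}\ 2t+1-\deg a_p-\deg a_{p'} . \tag{5}$$

**Step 3: absorb the errors into a larger alternating matrix.** Add to $g_1,\dots,g_r$ the elements $g_{r+p}:=a_p\in I_0$, with $t_{r+p}=\deg a_p$, and put
$$M'=\begin{pmatrix}M&-u\\u^{T}&-w\end{pmatrix}.$$
This matrix is alternating, and its entries have the required degrees. Row $i\le r$ gives $\sum_jM_{ij}g_j-\sum_pu_{ip}a_p=0$ by (4). Row $r+p$ gives $\sum_iu_{ip}g_i-\sum_{p'}w_{pp'}a_{p'}=y_p-y_p=0$ by (5). The forms $g_1,g_2$ still map to a basis of $I_2/I_0$, and $M'_{12}=\ell$. So $\ell\in\mathcal D(I_2,I_0)$. $\square$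

## Independence of the complete intersection

We pass from complete intersections that differ in one generator to arbitrary ones.

**Lemma 13.** Let $P=(J_0\subset J_2)$ be a flag pair and $\mathfrak b,\mathfrak b'\subseteq J_0$ ideals generated by homogeneous regular sequences of length $c$. Then $\mathcal D(P*\mathfrak b)=\mathcal D(P*\mathfrak b')$.

*Proof.* **Step 1: one generator changes.** Let $\mathfrak b=(a_1,\dots,a_{c-1},f)$, $\mathfrak b'=(a_1,\dots,a_{c-1},f')$ and $\mathfrak a$ be as in Lemma 10. Since $\mathfrak a\subseteq\mathfrak b\subseteq\mathfrak b:J_2$ and $\mathfrak a\subseteq\mathfrak b'\subseteq\mathfrak b':J_2$, Lemma 12 applies to $P*\mathfrak b$ and to $P*\mathfrak b'$. With Lemma 10 in the middle,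
$$\mathcal D(P*\mathfrak b)=\mathcal D\big((\mathfrak b:J_0)/\mathfrak a,(\mathfrak b:J_2)/\mathfrak a\big)=\mathcal D\big((\mathfrak b':J_0)/\mathfrak a,(\mathfrak b':J_2)/\mathfrak a\big)=\mathcal D(P*\mathfrak b').$$

**Step 2: connect arbitrary $\mathfrak b$ and $\mathfrak b'$ by such changes.** Let $\mathfrak b=(a_1,\dots,a_c)$ and $\mathfrak b'=(b_1,\dots,b_c)$, generated by these regular sequences. We choose homogeneous $f_1,\dots,f_c\in J_0$ one after the other so that, for each $i$, both
$$a_1,\dots,a_{c-i},f_1,\dots,f_i\qquad\text{and}\qquad b_1,\dots,b_{c-i},f_1,\dots,f_i$$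
are regular sequences. Suppose that $f_1,\dots,f_{i-1}$ are chosen. Homogeneous regular sequences of positive degree may be permuted, so dropping $a_{c-i+1}$ leaves the regular sequence $a_1,\dots,a_{c-i},f_1,\dots,f_{i-1}$ of length $c-1$; likewise for the $b$'s. The associated primes of the two ideals generated by these sequences are homogeneous of height $c-1$. The ideal $J_0$ is $\bar{\mathfrak m}$-primary, of height $c$, so none of these finitely many primes contains it. By homogeneous prime avoidance there is a homogeneous $f_i\in J_0$ outside all of them, and this $f_i$ does what we want.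

Now go from $\mathfrak b$ to $(f_1,\dots,f_c)$, and from there to $\mathfrak b'$. Each move replaces one generator inside $J_0$, so Step 1 applies to each. $\square$

## The value on a pair of skew lines

By Lemma 7, a pair of skew lines gives the pair $((F)+\bar{\mathfrak m}^2\subset\bar{\mathfrak m})$ with $F=\bar E$. The next lemma is the third property.

**Lemma 14.** Let $F\subset\bar R_1$ be a subspace with $\dim\bar R_1/F=2$, and let $P=((F)+\bar{\mathfrak m}^2\subset\bar{\mathfrak m})$. Then $P$ is a flag pair with $t=1$, and $\mathcal D(P)=F$.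

*Proof.* The quotient is $(\bar R_1/F)(-1)\cong k(-1)^2$, and both ideals have finite colength. So $P$ is a flag pair with $t=1$.

**Step 1: $\mathcal D(P)\subseteq F$.** Let $g_i,M$ be data as in Definition 11 with $M_{12}=\ell$. If $g_j=0$ for some $j\ge3$, we may delete row and column $j$. So we may assume that all $g_j\neq0$, and hence all $t_j\ge1$, since they lie in $\bar{\mathfrak m}$. Now $\deg M_{ij}=3-t_i-t_j$. The linear forms $g_1,g_2$ are independent modulo $F$. For $j\ge3$ with $t_j=1$ we have $g_j\in F$, because $F$ is the degree-$1$ part of $(F)+\bar{\mathfrak m}^2$.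

First look at a row $i$ with $t_i=2$. There $\deg M_{ij}=1-t_j$, so only indices with $t_j=1$ contribute, with constant coefficients, and (3) reads
$$M_{i1}g_1+M_{i2}g_2+(\text{an element of }F)=0 .$$
Independence modulo $F$ gives $M_{i1}=M_{i2}=0$.

Now look at row $1$, where $\deg M_{1j}=2-t_j$. Entries with $t_j\ge3$ vanish by degree. Entries with $t_j=2$ vanish because $M_{1j}=-M_{j1}=0$. As $M_{11}=0$, what remains is
$$\ell g_2+\sum_{j\ge3,\ t_j=1}M_{1j}g_j=0 .$$
So $\ell g_2\in(F)$. The ideal $(F)$ is prime and $g_2\notin(F)$, hence $\ell\in F$.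

**Step 2: $F\subseteq\mathcal D(P)$.** Let $h\in F$, let $g_1,g_2$ be linear forms that are a basis modulo $F$, and let $g_3=h$, $t_3=1$. Take the alternating $3\times 3$ matrix with $M_{12}=h$, $M_{13}=-g_2$, $M_{23}=g_1$; all its entries have degree $1=3-1-1$. The three rows give $hg_2-g_2h=0$, $-hg_1+g_1h=0$ and $g_2g_1-g_1g_2=0$. So $h\in\mathcal D(P)$. $\square$

In the example with $F=\langle e\rangle$ and $\mathfrak a=(y_1^2+ey_2,\ y_1y_2+e^2)$, Lemmas 12 and 14 give $\mathcal D(I_2/\mathfrak a,I_0/\mathfrak a)=\langle e\rangle$. The intruder $y_1$ is gone, for every choice of data.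

## CI-linked pairs of skew lines have the same span

We prove the "only if" part of Theorem 2. Let $C,C'$ be in the same CI-liaison class.

**Step 1: make the number of links even.** By Proposition 4, $C$ is directly linked to a pair $D$ of skew lines with the same span. If $C$ and $C'$ are joined by an odd number of direct links, we put this link in front and replace $C$ by $D$. So we may assume a chain
$$C=V_0\overset{X_1}{-}V_1\overset{X_2}{-}\cdots\overset{X_{2m}}{-}V_{2m}=C'$$
of direct links. Let $E=(I_C)_1$ and $E'=(I_{C'})_1$, both of dimension $n-3$. Suppose that $H\ne H'$, that is, $E\ne E'$, and pick $e'\in E'\setminus E$.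

**Step 2: choose $\Lambda$ so that it misses everything but still separates $E$ from $e'$.** We want a $2$-dimensional $\Lambda\subset R_1$ such that

* $Z(\Lambda)$ is disjoint from all $X_i$ and from the lines of $C$ and $C'$;
* $\Lambda\cap(E+ke')=0$.

Each condition is open and nonempty on the Grassmannian of $2$-dimensional subspaces of $R_1$: a general linear space of codimension $2$ misses a given curve, and $\dim(E+ke')+2=n\le\dim R_1$. The Grassmannian is irreducible and $k$ is infinite, so such a $\Lambda$ exists. The second condition gives $e'\notin E+\Lambda$: if $e'=e+\lambda$ with $e\in E$, $\lambda\in\Lambda$, then $\lambda=e'-e$ is a nonzero element of $\Lambda\cap(E+ke')$.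

**Step 3: translate the chain into flag pairs.** Since $R/I_{X_i}$ is Cohen–Macaulay of dimension $2$ and $Z(\Lambda)\cap X_i=\emptyset$, the sequence $\ell_1,\ell_2$ is regular on $R/I_{X_i}$. The ideal $\mathfrak b_i:=\bar I_{X_i}$ has finite colength in $\bar R$ and $c$ generators, so it is generated by a homogeneous regular sequence of length $c$. Let $P_i=(I_0(V_i),I_2(V_i))$ be the pair of Definition 5 for $V_i$. By Lemmas 7 and 14,
$$P_0=((\bar E)+\bar{\mathfrak m}^2\subset\bar{\mathfrak m}),\qquad P_{2m}=((\bar E')+\bar{\mathfrak m}^2\subset\bar{\mathfrak m})$$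
are flag pairs, with $\mathcal D(P_0)=\bar E$ and $\mathcal D(P_{2m})=\bar E'$. As $I_{X_i}\subseteq I_{V_{i-1}}\cap I_{V_i}$, we have $\mathfrak b_i\subseteq I_0(V_{i-1})\cap I_0(V_i)$. Formula (2) of Lemma 6, read in both directions, says
$$P_i=P_{i-1}*\mathfrak b_i,\qquad P_{i-1}=P_i*\mathfrak b_i \qquad(1\le i\le 2m).$$
By induction from $P_0$, Lemma 9 shows that every $P_i$ is a flag pair.

**Step 4: the invariant is constant on even indices.** For odd $i$ we have $P_{i-1}=P_i*\mathfrak b_i$ and $P_{i+1}=P_i*\mathfrak b_{i+1}$, with $\mathfrak b_i,\mathfrak b_{i+1}\subseteq I_0(V_i)$. Lemma 13, applied to the flag pair $P_i$, gives $\mathcal D(P_{i-1})=\mathcal D(P_{i+1})$. Hence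
$$\bar E=\mathcal D(P_0)=\mathcal D(P_2)=\cdots=\mathcal D(P_{2m})=\bar E' .$$
So $E+\Lambda=E'+\Lambda\ni e'$, which contradicts $e'\notin E+\Lambda$ from Step 2. Therefore $H=H'$. Together with Proposition 4 this proves Theorem 2, and with $n=4$ the conjecture. $\blacksquare$
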